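# Sylvester rank functions on stably finite rings

## 1. Rank axioms over von Neumann regular rings

Which rings admit a reasonable notion of rank for matrices? Over a field there is the usual rank. Over a general ring one fixes the properties that a rank should have and asks whether any real-valued function has them. An obvious obstruction arises when a large identity matrix factors through a smaller one. The question of this lecture, taken from Tsz Fun Hung and Hanfeng Li, "Malcolmson semigroups", arXiv:2201.01432 (2022), is whether every nonzero stably finite ring has a rank function. We begin with a class of rings where the answer is easy, prove it there, and then see which single step breaks in general.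

### 1.1 Sylvester's axioms and stable finiteness

All rings are unital and nonzero, so $1\ne 0$. Let $M(R)$ be the set of all rectangular matrices over $R$, of all finite sizes $\ge 1$. Write
$$A\oplus B=\begin{pmatrix}A&0\\0&B\end{pmatrix},$$
write $A^{\oplus s}$ for the $s$-fold sum, and omit empty summands.

**Definition (Sylvester rank function).** A Sylvester matrix rank function (Sylvester rank function, or just rank function) for $R$ is a function $\mathrm{rk}:M(R)\to\mathbb R_{\ge0}$ such that

- (R1) $\mathrm{rk}(A)=0$ for every zero matrix $A$, and $\mathrm{rk}(1)=1$ for the $1\times1$ identity matrix;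
- (R2) $\mathrm{rk}(AB)\le\min\{\mathrm{rk}(A),\mathrm{rk}(B)\}$ whenever $AB$ is defined;
- (R3) $\mathrm{rk}(A\oplus B)=\mathrm{rk}(A)+\mathrm{rk}(B)$;
- (R4) $\mathrm{rk}\begin{pmatrix}A&C\\0&B\end{pmatrix}\ge\mathrm{rk}(A)+\mathrm{rk}(B)$ whenever the block matrix is defined.

By a theorem of Malcolmson one may equivalently work with dimension functions on finitely presented left modules, the correspondence being $\mathrm{rk}(A)=m-\dim(R^m/R^nA)$ for an $n\times m$ matrix $A$. We use only the matrix version.

**Examples.** The usual rank over a field is a rank function. If $R\to S$ is a unital homomorphism and $S$ has a rank function, applying it to the images of matrices gives a rank function on $R$. So every nonzero commutative ring has one: map to the quotient by a maximal ideal. Rank functions need not be integer valued: on $M_2(k)$, with $k$ a field, read a matrix over $M_2(k)$ as a matrix of twice the size over $k$ and take half of its rank. (Axioms (R3) and (R4) hold because reading blocks as scalar matrices preserves direct sums and block triangular shapes.)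

**Definition (stably finite).** $R$ is stably finite if for every $n$ and all $A,B\in M_n(R)$ with $AB=I_n$ one has $BA=I_n$.

**Definition (rank condition).** $R$ satisfies the rank condition (it has unbounded generating number) if there are no $a>b\ge1$ such that $I_a=XY$ with $X$ of size $a\times b$ and $Y$ of size $b\times a$.

**A ring without the rank condition.** Let $V$ be a $k$-vector space with basis $e_0,e_1,\dots$ and $R=\mathrm{End}_k(V)$. Let $y_1e_i=e_{2i}$ and $y_2e_i=e_{2i+1}$. Let $x_1$ send $e_{2i}$ to $e_i$ and kill the odd basis vectors; let $x_2$ send $e_{2i+1}$ to $e_i$ and kill the even ones. Then $x_iy_j=\delta_{ij}$, that is,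
$$I_2=\begin{pmatrix}x_1\\x_2\end{pmatrix}(y_1\ \ y_2).$$
A rank function would satisfy $2=\mathrm{rk}(I_2)\le\mathrm{rk}(x_1;x_2)\le\mathrm{rk}(I_1)=1$, by (R3) and (R2). So $R$ has none.

**Lemma 1.** (1) A ring with a rank function satisfies the rank condition. (2) A nonzero stably finite ring satisfies the rank condition.

*Proof.* (1) If $I_a=XY=XI_bY$ as in the definition, then (R3) and (R2) give $a=\mathrm{rk}(I_a)\le\mathrm{rk}(I_b)=b$.

(2) Suppose $I_a=XY$ with $X$ of size $a\times b$, $Y$ of size $b\times a$, and $a>b$. Pad with zeros to get $X'=(X\ \ 0)$ and $Y'=\begin{pmatrix}Y\\0\end{pmatrix}$ in $M_a(R)$. Then $X'Y'=XY=I_a$. But the last row of $Y'$ is zero, hence so is the last row of $Y'X'$. Since $1\ne0$, $Y'X'\ne I_a$, contradicting stable finiteness. $\square$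

So it is natural to assume only the rank condition and to ask for a rank function.

### 1.2 Factorization as a comparison of matrices

For matrices over $R$ write
$$A\le B\iff A=XBY\text{ for some matrices }X,Y,$$
and $U\sim V$ if $U\le V\le U$. The rank condition says that $I_a\le I_b$ never holds with $a>b$. The relation $\le$ is reflexive and transitive. It is compatible with $\oplus$: if $A=XBY$ and $A'=X'B'Y'$, then $A\oplus A'=(X\oplus X')(B\oplus B')(Y\oplus Y')$. We use four facts.

- (F1) Permuting the summands of a direct sum gives a $\sim$-equivalent matrix. Also, by permuting block rows and block columns,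
$$\begin{pmatrix}A&C\\0&B\end{pmatrix}\oplus\begin{pmatrix}A'&C'\\0&B'\end{pmatrix}\sim\begin{pmatrix}A\oplus A'&C\oplus C'\\0&B\oplus B'\end{pmatrix}.$$
- (F2) $A\le A\oplus B$, since $A=(I\ \ 0)(A\oplus B)\begin{pmatrix}I\\0\end{pmatrix}$.
- (F3) $A\oplus0\le A$ for any zero matrix $0$, since $A\oplus0=\begin{pmatrix}I\\0\end{pmatrix}A\,(I\ \ 0)$.
- (F4) $A\le I_n$ if $A$ has $n$ rows, since $A=I_n\,I_n\,A$.

### 1.3 Rank inequalities as a convex cone

The axioms are linear inequalities in the unknown numbers $\mathrm{rk}(A)$, so existence of a rank function is a linear programming question, in infinite dimension. We set it up once, for every ring.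

Let $\mathcal E$ be the real vector space with basis $\{[A]:A\in M(R)\}$, and let $\mathcal K\subset\mathcal E$ be the convex cone (containing $0$) generated by

- (a) $[A]-[AB]$ and $[B]-[AB]$ whenever $AB$ is defined;
- (b) $\pm([A\oplus B]-[A]-[B])$;
- (c) $\left[\begin{pmatrix}A&C\\0&B\end{pmatrix}\right]-[A]-[B]$;
- (d) $[A]$;
- (e) $-[0]$ for zero matrices $0$.

Rank functions are exactly the functions $A\mapsto f([A])$ with $f$ linear on $\mathcal E$, $f\ge0$ on $\mathcal K$ and $f([1])=1$. Indeed (a), (b), (c) express (R2), (R3), (R4); (d) is nonnegativity; and (d) with (e) says that zero matrices have rank $0$.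

Two consequences of the definition will be used constantly. First, if $V\le U$, say $V=XUY$, then
$$[U]-[V]=\big([U]-[XU]\big)+\big([XU]-[XUY]\big)\in\mathcal K. \tag{1}$$
Second, if $A$ has $n$ rows, then $[I_n]-[A]\in\mathcal K$ by (F4) and (1), and $\pm([I_n]-n[1])\in\mathcal K$ by (b) repeated, so $n[1]-[A]\in\mathcal K$. Let now $v=\sum_A c_A[A]$ be any vector of $\mathcal E$. Add up $c_A(n_A[1]-[A])$ over $c_A>0$, where $n_A$ is the number of rows of $A$, and $|c_A|[A]$ over $c_A<0$. This shows
$$\text{for every }v\in\mathcal E\text{ there is }N\ge0\text{ with }N[1]-v\in\mathcal K. \tag{2}$$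

**Lemma 2 (separation).** Let $\mathcal K'\supseteq\mathcal K$ be a convex cone in $\mathcal E$ with $-[1]\notin\mathcal K'$. Then there is a linear $f:\mathcal E\to\mathbb R$ with $f\ge0$ on $\mathcal K'$ and $f([1])=1$.

*Proof.* Put $u=[1]$ and $p(v)=\inf\{\tau\in\mathbb R:\tau u-v\in\mathcal K'\}$.

**Step 1: $p$ is finite.** The set is nonempty by (2). For a lower bound, apply (2) to $-v$: there is $N\ge0$ with $Nu+v\in\mathcal K'$. If $\tau u-v\in\mathcal K'$, adding gives $(\tau+N)u\in\mathcal K'$. Since $-u\notin\mathcal K'$ and $\mathcal K'$ is a cone, $\tau+N\ge0$. So $p(v)\ge-N$.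

**Step 2: $p$ is sublinear and $p(\lambda u)=\lambda$.** Because $\mathcal K'$ is closed under addition and positive scaling, $p(v+w)\le p(v)+p(w)$ and $p(cv)=c\,p(v)$ for $c>0$. Moreover $(\tau-\lambda)u\in\mathcal K'$ if and only if $\tau\ge\lambda$, since $u\in\mathcal K'$ and $-u\notin\mathcal K'$. So $p(\lambda u)=\lambda$ for every real $\lambda$.

**Step 3: extend.** By Hahn–Banach the functional $\lambda u\mapsto\lambda$ on $\mathbb Ru$, which is dominated by $p$, extends to a linear $f\le p$ on $\mathcal E$. For $v\in\mathcal K'$ the value $\tau=0$ is allowed in the definition of $p(-v)$, so $f(-v)\le p(-v)\le0$, that is, $f(v)\ge0$. $\square$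

Hence $R$ has a rank function as soon as $-[1]\notin\mathcal K$. The next lemma turns a membership in $\mathcal K$ into a finite integer certificate.

**Lemma 3 (integer certificates).** Let $v\in\mathcal K$ have integer coordinates in the basis $\{[A]\}$. Then there are $d,N\ge1$ and generators $\kappa_1,\dots,\kappa_N$ from (a)–(e), repetitions allowed, with $dv=\kappa_1+\dots+\kappa_N$.

*Proof.* Suppose first $v\ne0$, and write $v=\sum_{i=1}^l c_ig_i$ with generators $g_i$, all $c_i>0$, and $l$ minimal. Then the $g_i$ are linearly independent (Carathéodory): if $\sum e_ig_i=0$ is a nontrivial relation with some $e_i>0$, subtract $\theta$ times it with $\theta=\min\{c_i/e_i:e_i>0\}$; the coefficients stay nonnegative and one becomes zero, against minimality. The $g_i$ and $v$ have integer coordinates. By independence, some $l$ coordinates give a nonsingular $l\times l$ integer system for $(c_1,\dots,c_l)$, so the $c_i$ are rational by Cramer's rule. Multiply by a common denominator $d$ and list generators with repetition. If $v=0$, take $d=1$ and $N=2$, with a generator of type (b) and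 its negative. $\square$

For a generator $\kappa$ let $\kappa^+$ and $\kappa^-$ be the multisets of matrices displayed with sign $+$ and $-$ in (a)–(e). For example, in (c) $\kappa^+$ consists of the triangular matrix and $\kappa^-$ of $A$ and $B$; in (d) $\kappa^-$ is empty. We identify a multiset with the direct sum of its members; by (F1) the order does not matter up to $\sim$.

### 1.4 Existence over regular rings

$R$ is von Neumann regular if every $a\in R$ has some $b\in R$ with $aba=a$. Fields are examples, and so is $\mathrm{End}_k(V)$ above (invert $a$ on its image, after choosing complements of its kernel and of its image). Recall the textbook fact that then every $M_n(R)$ is regular as well. It follows that every rectangular $A$ of size $n\times m$ has a quasi-inverse $A^-$ of size $m\times n$ with $AA^-A=A$: pad $A$ with zeros to a square matrix with $A$ in the upper left corner, take a quasi-inverse $Q$ of that, and read off the upper left blocks: $AQ_{11}A=A$.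

**Proposition 4.** A nonzero von Neumann regular ring that satisfies the rank condition has a Sylvester rank function. In particular, so does every nonzero stably finite von Neumann regular ring.

*Proof.* **Step 1: over a regular ring, $A\oplus B\le\begin{pmatrix}A&C\\0&B\end{pmatrix}$.** A column operation and a projection do it:
$$\begin{pmatrix}AA^-&0\\0&I\end{pmatrix}\begin{pmatrix}A&C\\0&B\end{pmatrix}\begin{pmatrix}I&-A^-C\\0&I\end{pmatrix}
=\begin{pmatrix}AA^-&0\\0&I\end{pmatrix}\begin{pmatrix}A&(I-AA^-)C\\0&B\end{pmatrix}=\begin{pmatrix}A&0\\0&B\end{pmatrix},$$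
using $AA^-A=A$ and $AA^-(I-AA^-)=0$.

**Step 2: every generator is a true comparison.** For every matrix $D$ and every generator $\kappa$ we have $D\oplus\kappa^-\le D\oplus\kappa^+$. In types (a) and (b) already $\kappa^-\le\kappa^+$; in type (c) this is Step 1; type (d) is $D\le D\oplus A$, which is (F2); type (e) is $D\oplus0\le D$, which is (F3).

**Step 3: a certificate for $-[1]\in\mathcal K$ would break the rank condition.** Suppose $-[1]\in\mathcal K$. By Lemma 3, $-d[1]=\kappa_1+\dots+\kappa_N$. Put
$$Z=(1)\oplus\bigoplus_j\kappa_j^+,\qquad W=(1)\oplus\bigoplus_j\kappa_j^-.$$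
Replacing $\kappa_j^+$ by $\kappa_j^-$ one index at a time, Step 2 gives $W\le Z$. On the other hand $\sum_j\kappa_j^-=d[1]+\sum_j\kappa_j^+$ in $\mathcal E$, where both sides have nonnegative integer coefficients. So the two sides are the same multiset of matrices, and $W\sim Z\oplus I_d$. Hence $Z\oplus I_d\le Z$. Adding $I_d$ to both sides repeatedly gives $Z\oplus I_{kd}\le Z$ for all $k\ge 1$. If $Z$ has $n$ rows, then
$$I_{kd}\le Z\oplus I_{kd}\le Z\le I_n,$$
which contradicts the rank condition once $kd>n$. So $-[1]\notin\mathcal K$, and Lemma 2 with $\mathcal K'=\mathcal K$ finishes the proof. The last sentence of the proposition follows from Lemma 1(2). $\square$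

Of everything above, only Step 1 used regularity. What changes for a general ring is therefore exactly one thing: a generator of type (c) need not be a comparison in the order $\le$.

## 2. Axiom (R4) over $\mathbb Z/4$

The first attempt is to rescue Step 1, perhaps by proving $A\oplus B\le\begin{pmatrix}A&C\\0&B\end{pmatrix}$ approximately, after passing to many copies. The ring $R=\mathbb Z/4$ shows that this is hopeless. Take
$$A=B=(2),\quad C=(1),\qquad T=\begin{pmatrix}2&1\\0&2\end{pmatrix}=\begin{pmatrix}1\\2\end{pmatrix}(2\ \ 1),$$
the last equality because $4=0$. So $T\le I_1$, and $T^{\oplus r}\le I_r$.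

Let $\rho(D)$ be the minimal number of generators of the row module $R^nD$ of an $n\times m$ matrix $D$. For a finite $\mathbb Z/4$-module $M$ this number is $\dim_{\mathbb F_2}M/2M$. It is additive on direct sums, and it does not increase in quotients. Nor does it increase in submodules: multiplication by $2$ gives $|M/2M|=|M[2]|$, where $M[2]=\{m\in M:2m=0\}$, and $M'\subseteq M$ implies $M'[2]\subseteq M[2]$. Since $R^nDD'$ is a quotient of $R^nD$ and a submodule of the row module of $D'$, the function $\rho$ satisfies (R2); (R1) and (R3) are clear. But $\rho(T)=1$ (as $T\le I_1$), while $\rho(A)+\rho(B)=2$. So $\rho$ satisfies (R1)–(R3) and violates (R4).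

Passing to many copies does not help. If $(A\oplus B)^{\oplus q}=2I_{2q}\le T^{\oplus r}$, then $2I_{2q}\le I_r$, and (R2) for $\rho$ gives $2q\le r$. However many copies we take, $r$ copies of $T$ dominate at most $r/2$ copies of $A\oplus B$. Half is lost, and no asymptotic argument recovers it.

Axiom (R4) has real content here: it forces $2\,\mathrm{rk}(2)\le\mathrm{rk}(T)\le1$ for every rank function, so $\mathrm{rk}(2)\le\frac12$. The value $\frac12$ does occur. Let $\mathrm{rk}(D)$ be half the length of the row module of $D$. Axioms (R1)–(R3) are clear. For (R4), the row module of $\begin{pmatrix}A&C\\0&B\end{pmatrix}$ projects onto the row module of $A$, and the kernel contains a copy of the row module of $B$. The value $0$ occurs too, from the rank over $\mathbb F_2$ of the reduction mod $2$.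

Now look again at Step 3. It never needed $W\le Z$ for its own sake; all it used was that an *identity matrix* below $W$ is also below $Z$. So the right question is not whether $A\oplus B$ is below the triangular matrix. It is: if $I_g\le A\oplus B$, how much identity is below many copies of $\begin{pmatrix}A&C\\0&B\end{pmatrix}$? For this question, almost nothing is lost.

## 3. Existence, smallest values, and prescribed values on projectives

Here is what we shall prove. A state on the finitely generated projective left modules of $R$ is an assignment $\sigma(P)\in\mathbb R_{\ge0}$ that is isomorphism invariant, with $\sigma(P\oplus Q)=\sigma(P)+\sigma(Q)$ and $\sigma(R)=1$. Elements of $R^n$ are row vectors, and every finitely generated projective left module is isomorphic to some $R^nE$ with $E\in M_n(R)$ idempotent. For example, over $R=k\times k$ with idempotents $e_1=(1,0)$ and $e_2=(0,1)$, a state is determined by $\sigma(Re_1)=\alpha\in[0,1]$, because $\sigma(Re_1)+\sigma(Re_2)=1$. It comes from the rank function $\alpha\,\mathrm{rk}_1+(1-\alpha)\,\mathrm{rk}_2$, where $\mathrm{rk}_i$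 is the rank of the $i$-th component.

**Theorem A.** For a nonzero unital ring $R$ the following are equivalent: (i) $R$ has a Sylvester rank function; (ii) there are no $a>b\ge1$ with $I_a\le I_b$. Condition (ii) holds if $R$ is stably finite; hence every nonzero stably finite ring has a Sylvester rank function.

**Theorem B.** If $R$ satisfies (ii), then for every matrix $A$
$$\min_{\mathrm{rk}}\ \mathrm{rk}(A)=\sup\Big\{\tfrac{t-u}{s}:s\ge1,\ t,u\ge1,\ I_t\le A^{\oplus s}\oplus I_u\Big\},$$
where $s,t,u$ are integers and the minimum is over all Sylvester rank functions of $R$ (and it is attained).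

**Theorem C.** Let $\sigma$ be a state on the finitely generated projective left modules. Then there is a Sylvester rank function with $\mathrm{rk}(E)=\sigma(R^nE)$ for all $n$ and all idempotents $E\in M_n(R)$.

As a check of Theorem B, take $R=\mathbb Z/4$ and $A=(2)$. If $I_t\le 2I_s\oplus I_u$, reduce mod $2$ to get $t\le u$; so the supremum is $0$ (with $t=u=1$), and the rank over $\mathbb F_2$ attains it.

The converse of "stably finite implies rank function" fails. The ring $k\langle x,y\rangle/(xy-1)$ over a field $k$ acts on $k^{(\mathbb N)}$ by $ye_i=e_{i+1}$, $xe_i=e_{i-1}$, $xe_0=0$. Here $xy$ acts as the identity but $yxe_0=0$, so $yx\ne1$ and the ring is not stably finite. But $x,y\mapsto1$ maps it onto $k$, so it has a rank function.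

## 4. Gluing $r$ copies of a triangular matrix

**Lemma 5 (key lemma).** If $I_g\le A\oplus B$ and $r\ge2$, then
$$I_{(r-1)g}\le\begin{pmatrix}A&C\\0&B\end{pmatrix}^{\oplus r}\quad\text{for every }C\text{ of the right size.}$$

*Proof.* **Step 1: reduce to square blocks with $x+z=I_g$.** Write $I_g=(P_1\ \ P_2)(A\oplus B)\begin{pmatrix}Q_1\\Q_2\end{pmatrix}$ and put
$$x=P_1AQ_1,\qquad z=P_2BQ_2,\qquad y=P_1CQ_2\qquad\text{in }M_g(R).$$
Then $x+z=I_g$ and
$$T:=\begin{pmatrix}x&y\\0&z\end{pmatrix}=(P_1\oplus P_2)\begin{pmatrix}A&C\\0&B\end{pmatrix}(Q_1\oplus Q_2)\le\begin{pmatrix}A&C\\0&B\end{pmatrix}.$$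
So it suffices to show $I_{(r-1)g}\le T^{\oplus r}$.

**Step 2: small $r$, to see the pattern.** We want to add $x$ and $z$. Doing so inside one copy of $T$ by adding its two rows and its two columns gives $x+y+z$, which is spoiled by $y$. So take $z$ from one copy and $x$ from the next. For $r=2$, with block rows and columns ordered as copy 1, copy 2,
$$(0\ \ I\ \ I\ \ 0)\,(T\oplus T)\begin{pmatrix}0\\I\\I\\0\end{pmatrix}=z+x=I_g.$$
For $r=3$, put
$$X=\begin{pmatrix}0&I&I&0&0&0\\0&0&0&I&I&0\end{pmatrix},\qquad XT^{\oplus3}=\begin{pmatrix}0&z&x&y&0&0\\0&0&0&z&x&y\end{pmatrix}.$$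
Multiplying on the right by the transpose pattern $Y$ of $X$ gives $\begin{pmatrix}z+x&y\\0&z+x\end{pmatrix}=\begin{pmatrix}I&y\\0&I\end{pmatrix}$. The entry $y$ has not disappeared, but it has moved above the diagonal, where it does no harm.

**Step 3: general $r$.** Index the $g\times g$ blocks of $T^{\oplus r}$ by $(i,a)$, where $1\le i\le r$ is the copy and $a\in\{1,2\}$. For $1\le j\le r-1$ let $X$ have blocks $X_{j,(j+1,1)}=X_{j,(j,2)}=I_g$, and let $Y$ have blocks $Y_{(j+1,1),j}=Y_{(j,2),j}=I_g$, all other blocks being $0$. The $(j,l)$ block of $XT^{\oplus r}Y$ is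
$$\sum_{i,a,b}X_{j,(i,a)}\,T_{ab}\,Y_{(i,b),l}.$$
Row $j$ uses copy $j+1$ with $a=1$ and copy $j$ with $a=2$; column $l$ uses copy $l+1$ with $b=1$ and copy $l$ with $b=2$. A term survives only if both use the same copy. There are four ways to match:

- $j+1=l+1$ and $j=l$ both occur exactly for $l=j$, contributing $T_{11}+T_{22}=x+z=I_g$;
- $j+1=l$, that is $l=j+1$, contributes $T_{12}=y$;
- $j=l+1$, that is $l=j-1$, contributes $T_{21}=0$.

All other blocks are $0$. So $N:=XT^{\oplus r}Y$ is block upper unitriangular, hence invertible, and
$$I_{(r-1)g}=X\,T^{\oplus r}\,(YN^{-1}).\qquad\square$$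

The proportion lost is $1/r$, as small as we like. The lemma says nothing about $A\oplus B$ itself, and by Section 2 it could not.

## 5. Chains of triangular comparisons

To use Lemma 5 in the argument of Section 1.4, we need a relation that allows a step of type (c).

**Definition.** $U\rhd V$ means that there are matrices $A,B,C$ with
$$\begin{pmatrix}A&C\\0&B\end{pmatrix}\le U\quad\text{and}\quad V\le A\oplus B.$$
Write $U\rhd^kV$ for a chain of $k$ such steps from $U$ to $V$.

For example, over $\mathbb Z/4$ we have $I_1\rhd(2)\oplus(2)$, although $(2)\oplus(2)\not\le I_1$: both facts were checked in Section 2. The relation has three formal properties.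

- (T1) If $V\le U$, then $U\rhd V$. Take $A=U$, $B=0$, $C=0$: then $U\oplus0\le U$ by (F3), and $V\le U\le U\oplus0$ by (F2).
- (T2) If $U\rhd V$ and $U'\rhd V'$, then $U\oplus U'\rhd V\oplus V'$. With witnesses $A,B,C$ and $A',B',C'$, use $A\oplus A'$, $B\oplus B'$, $C\oplus C'$. By (F1) the large triangular matrix is equivalent to the direct sum of the two given ones, hence is $\le U\oplus U'$; and $V\oplus V'\le A\oplus B\oplus A'\oplus B'\sim(A\oplus A')\oplus(B\oplus B')$.
- (T3) If $U\le U'$, $U\rhd V$ and $V'\le V$, then $U'\rhd V'$, by transitivity of $\le$.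

**Lemma 6.** If $U\rhd^kV$ and $I_t\le V$, then $I_{(r-1)^kt}\le U^{\oplus r^k}$ for all $r\ge2$.

*Proof.* **Step 1: one link of the chain.** We show that $U\rhd V$ and $I_t\le V^{\oplus s}$ imply $I_{(r-1)t}\le U^{\oplus rs}$. By (T2), $U^{\oplus s}\rhd V^{\oplus s}$. So there are $A,B,C$ with $\begin{pmatrix}A&C\\0&B\end{pmatrix}\le U^{\oplus s}$ and $I_t\le V^{\oplus s}\le A\oplus B$. By Lemma 5,
$$I_{(r-1)t}\le\begin{pmatrix}A&C\\0&B\end{pmatrix}^{\oplus r}\le U^{\oplus rs}.$$

**Step 2: induct from the far end.** Let $U=U_0\rhd U_1\rhd\dots\rhd U_k=V$. Starting from $I_t\le U_k$, Step 1 gives $I_{(r-1)t}\le U_{k-1}^{\oplus r}$, then $I_{(r-1)^2t}\le U_{k-2}^{\oplus r^2}$, and after $k$ links $I_{(r-1)^kt}\le U_0^{\oplus r^k}$. $\square$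

## 6. Turning membership in $\mathcal K$ into a factorization

The next proposition is Step 3 of Section 1.4 with $\rhd$ in place of $\ge$. It is stated for the vector $s[A]-t[1]$, so that it serves all three theorems.

**Proposition 7.** Let $A\in M(R)$ and let $s\ge0$, $t\ge1$ be integers with $s[A]-t[1]\in\mathcal K$. Then there are integers $d,N,n\ge1$ such that for all $k\ge1$ and $r\ge2$
$$I_{(r-1)^{kN}kdt}\ \le\ I_{n\,r^{kN}}\oplus A^{\oplus kds\,r^{kN}}.$$

*Proof.* **Step 1: an integer certificate.** By Lemma 3 there are $d,N\ge1$ and generators with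
$$ds[A]-dt[1]=\kappa_1+\dots+\kappa_N. \tag{3}$$

**Step 2: every generator is one $\rhd$ step.** For every matrix $D$ and every generator $\kappa$ we claim $D\oplus\kappa^+\rhd D\oplus\kappa^-$. For types (a), (b), (d), (e) we have $D\oplus\kappa^-\le D\oplus\kappa^+$ as in Section 1.4, where regularity was not used for these types; apply (T1). For type (c), $\begin{pmatrix}A'&C'\\0&B'\end{pmatrix}\rhd A'\oplus B'$ by definition, and $D\rhd D$; apply (T2).

**Step 3: one round of the certificate.** Put $Z=(1)\oplus\bigoplus_j\kappa_j^+$ and $W=(1)\oplus\bigoplus_j\kappa_j^-$. Replacing $\kappa_j^+$ by $\kappa_j^-$ one index at a time, Step 2 gives $Z\rhd^NW$, and likewise after a fixed summand is added on both sides. (The reordering of summands is absorbed by (F1) and (T3).) By (3),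
$$ds[A]+\sum_j\kappa_j^-=dt[1]+\sum_j\kappa_j^+\quad\text{in }\mathcal E.$$
Both sides have nonnegative integer coefficients, so they are equal as multisets of matrices, and $W\oplus A^{\oplus ds}\sim Z\oplus I_{dt}$. Hence, absorbing $\sim$ into the last step by (T3),
$$Z\oplus A^{\oplus ds}\ \rhd^N\ Z\oplus I_{dt}. \tag{4}$$

**Step 4: $k$ rounds.** One round may not be enough, because $Z$ may be much larger than $I_{dt}$. But (4) returns $Z$ unchanged, so it can be used again. For $0\le i<k$, add the summands $A^{\oplus(k-i-1)ds}$ and $I_{idt}$ to both sides of (4):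
$$Z\oplus A^{\oplus(k-i)ds}\oplus I_{idt}\ \rhd^N\ Z\oplus A^{\oplus(k-i-1)ds}\oplus I_{(i+1)dt}.$$
Composing these for $i=0,\dots,k-1$ gives $Z\oplus A^{\oplus kds}\rhd^{kN}Z\oplus I_{kdt}$.

**Step 5: pull the identity back along the chain.** By (F2) and (F1), $I_{kdt}\le Z\oplus I_{kdt}$. Lemma 6, applied to a chain of length $kN$, gives
$$I_{(r-1)^{kN}kdt}\le\big(Z\oplus A^{\oplus kds}\big)^{\oplus r^{kN}}\le I_{nr^{kN}}\oplus A^{\oplus kds\,r^{kN}},$$
where $n$ is the number of rows of $Z$, by (F4) and (F1). The integers $d,N,n$ depend only on (3), not on $k$ or $r$. $\square$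

Keep in mind how the two parameters compete. After division by $r^{kN}$, the identity on the left has size $(1-1/r)^{kN}kdt$, against the fixed size $n$. With $r=2$ the comparison is between $kdt$ and $n2^{kN}$, which is useless for large $k$: the chain has grown with $k$ and has eaten up the gain. So one fixes $k$ first, large enough for $kdt$ to beat $n$, and only then lets $r\to\infty$, which sends the total loss factor $(1-1/r)^{kN}$ to $1$. This order of choices requires a loss per step that can be made arbitrarily small, and Lemma 5 provides it.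

## 7. The rank condition implies existence

*Proof of Theorem A.* By Lemma 1(1), (i) implies (ii), and by Lemma 1(2), stable finiteness implies (ii). It remains to prove that (ii) implies (i). By Lemma 2 with $\mathcal K'=\mathcal K$ it suffices to show
$$-[1]\notin\mathcal K. \tag{5}$$
Suppose $-[1]\in\mathcal K$. Proposition 7 with $s=0$, $t=1$ (the choice of $A$ is irrelevant) gives $d,N,n$ with
$$I_{(r-1)^{kN}kd}\le I_{n\,r^{kN}}\qquad\text{for all }k\ge1,\ r\ge2.$$
Fix $k$ with $kd>n$. Since $(1-1/r)^{kN}\to1$ as $r\to\infty$, we have $(1-1/r)^{kN}kd>n$ for large $r$, that is, $(r-1)^{kN}kd>n\,r^{kN}$. This contradicts (ii). So (5) holds and $R$ has a rank function. In particular every nonzero stably finite ring has one. $\blacksquare$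

## 8. The smallest rank of a given matrix

*Proof of Theorem B.* Assume (ii), fix $A$, and let $\lambda$ be the supremum.

**Step 1: $\lambda\le\mathrm{rk}(A)$ for every rank function, and $0\le\lambda<\infty$.** If $I_t\le A^{\oplus s}\oplus I_u$, then (R2) and (R3) give $t\le s\,\mathrm{rk}(A)+u$, so $\frac{t-u}s\le\mathrm{rk}(A)$. Rank functions exist by Theorem A, so $\lambda<\infty$. Taking $s=t=u=1$, where $I_1\le A\oplus I_1$, gives $\lambda\ge0$.

**Step 2: what a rank function with $\mathrm{rk}(A)\le\lambda$ needs.** Let $\mathcal K'=\mathcal K+\mathbb R_{\ge0}(\lambda[1]-[A])$. If $-[1]\notin\mathcal K'$, Lemma 2 gives $f\ge0$ on $\mathcal K'$ with $f([1])=1$. This $f$ is a rank function with $\lambda-\mathrm{rk}(A)\ge0$, and together with Step 1 we get $\mathrm{rk}(A)=\lambda$, so the minimum is attained.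

**Step 3: exclude $-[1]\in\mathcal K'$.** Suppose $-[1]\in\mathcal K'$. Then for some $c\ge0$
$$c[A]-(1+c\lambda)[1]\in\mathcal K.$$
Here $c\ne0$, by (5). Dividing by $c$, $[A]-(\lambda+1/c)[1]\in\mathcal K$. Choose integers $s,t\ge1$ with $\lambda<t/s<\lambda+1/c$. Since $[1]\in\mathcal K$, we may add $(\lambda+1/c-t/s)[1]$ and multiply by $s$, to get $s[A]-t[1]\in\mathcal K$. Proposition 7 gives
$$I_{(r-1)^{kN}kdt}\le A^{\oplus kds\,r^{kN}}\oplus I_{n\,r^{kN}},$$
and the definition of $\lambda$ yields, for all $k\ge1$ and $r\ge2$,
$$\lambda\ \ge\ \frac{(r-1)^{kN}kdt-n\,r^{kN}}{kds\,r^{kN}}=\Big(1-\frac1r\Big)^{kN}\frac ts-\frac n{kds}.$$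
Letting $r\to\infty$ with $k$ fixed, and then $k\to\infty$, gives $t/s\le\lambda$, a contradiction. $\blacksquare$

## 9. Prescribing the rank of idempotents

*Proof of Theorem C.* Let $\sigma$ be a state. From $\sigma(0)=\sigma(0\oplus0)=2\sigma(0)$ we get $\sigma(0)=0$; in particular $R\neq0$, since $\sigma(R)=1$. For an idempotent $E\in M_n(R)$ put $\sigma(E)=\sigma(R^nE)$ and $E^c=I_n-E$.

**Step 1: complements.** This step is for removing negative coefficients later. Since $EE^c=E^cE=0$ and $E+E^c=I_n$,
$$I_n=(E\ \ E^c)(E\oplus E^c)\begin{pmatrix}E\\E^c\end{pmatrix},\qquad E\oplus E^c=\begin{pmatrix}E\\E^c\end{pmatrix}I_n\,(E\ \ E^c).$$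
So $E\oplus E^c\sim I_n$, and by (1) and (b)
$$\pm\big([E]+[E^c]-n[1]\big)\in\mathcal K. \tag{6}$$
Also $R^n=R^nE\oplus R^nE^c$ gives $\sigma(E)+\sigma(E^c)=n$.

**Step 2: set up the separation.** Let $L$ be the linear span of the vectors $[E]-\sigma(E)[1]$ over all idempotent matrices $E$. If $-[1]\notin\mathcal K+L$, then Lemma 2 with $\mathcal K'=\mathcal K+L$ gives $f\ge0$ on $\mathcal K$ with $f([1])=1$ and $f=0$ on $L$ (as $L=-L$). This is a rank function with $\mathrm{rk}(E)=\sigma(E)$ for all $E$. So suppose $-[1]\in\mathcal K+L$. Then there are idempotents $E_i$ (finitely many) and reals $b_i$ with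
$$\sum_ib_i[E_i]-\Big(1+\sum_ib_i\sigma(E_i)\Big)[1]\in\mathcal K. \tag{7}$$

**Step 3: pass to integer coefficients.** The numbers $b_i$ and $\sigma(E_i)$ may be irrational, but there is slack $1$ in (7). Choose rationals $b_i'\ge b_i$ with $\sum_i(b_i'-b_i)\sigma(E_i)<1$, and then a rational $\tau$ with
$$\sum_ib_i'\sigma(E_i)<\tau\le1+\sum_ib_i\sigma(E_i).$$
Adding to (7) the elements $\sum_i(b_i'-b_i)[E_i]$ and $\big(1+\sum_ib_i\sigma(E_i)-\tau\big)[1]$ of $\mathcal K$ gives $\sum_ib_i'[E_i]-\tau[1]\in\mathcal K$. Clearing denominators, we obtain integers $\beta_i,t$ with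
$$\sum_i\beta_i[E_i]-t[1]\in\mathcal K,\qquad\sum_i\beta_i\sigma(E_i)<t. \tag{8}$$

**Step 4: make the coefficients nonnegative.** Whenever $\beta_i<0$, replace $-[E_i]$ by $[E_i^c]-n_i[1]$, where $n_i$ is the size of $E_i$, and do this $|\beta_i|$ times. The element in (8) changes by $|\beta_i|\big([E_i]+[E_i^c]-n_i[1]\big)$, which lies in $\mathcal K$ by (6). The integer $t$ grows by $|\beta_i|n_i$, and the strict inequality is preserved, since $-\sigma(E_i)=\sigma(E_i^c)-n_i$. So we may assume all $\beta_i\ge0$ in (8).

**Step 5: collect everything into one idempotent.** Put $A=(0)\oplus\bigoplus_iE_i^{\oplus\beta_i}$, with $(0)$ the $1\times1$ zero matrix, which is there so that $A$ is not empty. It is an idempotent matrix. By (b), $[A]-[(0)]-\sum_i\beta_i[E_i]\in\mathcal K$, and $[(0)]\in\mathcal K$ by (d). With (8), $[A]-t[1]\in\mathcal K$. Moreover $\sigma(A)=\sum_i\beta_i\sigma(E_i)$, so $0\le\sigma(A)<t$, and therefore $t\ge1$.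

**Step 6: apply the factorization and read it in projective modules.** Proposition 7 with $s=1$ gives
$$I_a\le G:=I_b\oplus A^{\oplus c},\qquad a=(r-1)^{kN}kdt,\quad b=n\,r^{kN},\quad c=kd\,r^{kN}.$$
Here $G$ is idempotent, of size $m$ say. Write $I_a=XGY$. The maps
$$R^a\to R^mG,\ v\mapsto vXG,\qquad R^mG\to R^a,\ w\mapsto wY$$
compose to the identity of $R^a$. So $R^mG\cong R^a\oplus Q$ with $Q$ finitely generated projective, and since $\sigma(Q)\ge0$,
$$a=\sigma(R^a)\le\sigma(R^mG)=b+c\,\sigma(A).$$
Dividing by $kd\,r^{kN}$,
$$\Big(1-\frac1r\Big)^{kN}t\le\frac n{kd}+\sigma(A).$$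
Letting $r\to\infty$ and then $k\to\infty$ gives $t\le\sigma(A)$, contradicting $\sigma(A)<t$. $\blacksquare$

## 10. Rank functions and states on $K_0(R)$

Every rank function restricts to a state: for $P\cong R^nE$ put $\sigma(P)=\mathrm{rk}(E)$. To see that this is well defined, let $\varphi:R^nE\to R^mE'$ be an isomorphism. Let $X$ be the $n\times m$ matrix of $v\mapsto\varphi(vE)$ and $Y$ the $m\times n$ matrix of $w\mapsto\varphi^{-1}(wE')$. Then $XE'=X$, because the values of $\varphi$ lie in $R^mE'$, and $vXY=\varphi^{-1}(\varphi(vE)E')=vE$. So $E=XY=XE'Y\le E'$. By symmetry $E'\le E$, and (R2) gives $\mathrm{rk}(E)=\mathrm{rk}(E')$. Additivity and normalization are (R3) and (R1).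

A state on the finitely generated projective modules is the same as a state on $K_0(R)$, that is, a group homomorphism $K_0(R)\to\mathbb R$ that is nonnegative on the classes of modules and takes the class of $R$ to $1$. So Theorem C says that the restriction map from Sylvester rank functions to states on $K_0(R)$ is surjective.

A state also forces condition (ii) directly. If $I_a=XY$ with $X$ of size $a\times b$, then $v\mapsto vX$ and $w\mapsto wY$ exhibit $R^a$ as a direct summand of $R^b$, so $R^b\cong R^a\oplus Q$ and $b=a+\sigma(Q)\ge a$. Together with Theorem A this shows that, for $R\ne0$, the following are equivalent: $R$ has a Sylvester rank function; $K_0(R)$ has a state; $I_a\not\le I_b$ for all $a>b\ge 1$.
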